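\title{Geometric limits of knot complements that do not embed in the $3$-sphere}

\begin{abstract}
Every compact part of a geometric limit of hyperbolic knot complements embeds in $\mathbb S^3$, and the whole limit embeds when its fundamental group is finitely generated. We show that this fails in general: there is a geometric limit of hyperbolic knot complements that does not embed in $\mathbb S^3$, and there is one that embeds in no compact $3$-manifold at all. The examples are infinite chains of finite-volume hyperbolic blocks glued along totally geodesic thrice-punctured spheres. The obstruction is a linking number that would have to be divisible by every power of an integer $\omega\ge2$ and at the same time prime to $3$.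
\end{abstract}

\section{Introduction}

A \emph{knot complement} is the complement $M_K=\mathbb S^3\setminus K$ of a non-trivial knot $K\subset\mathbb S^3$. The knot $K$ is \emph{hyperbolic} if $M_K$ admits a complete hyperbolic metric; by Mostow--Prasad rigidity this metric is unique. One can therefore ask what an observer sees who stands at a point of $M_K$, looks at a region of bounded size, and lets the knot vary.

\begin{definition}\label{def:limit}
Let $M$ and $M_i$ $(i\ge1)$ be connected complete hyperbolic $3$-manifolds without boundary. We call $M$ a \emph{geometric limit} of the sequence $\{M_i\}$ if there are basepoints $o\in M$ and $o_i\in M_i$ with the following property. For every $R>0$ and $\epsilon>0$ there is $i_0$ such that for all $i\ge i_0$ there is a $(1+\epsilon)$-bi-Lipschitz embedding of the ball of radius $R$ about $o$ in $M$ into $M_i$ that sends $o$ to within distance $\epsilon$ of $o_i$.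
\end{definition}

A hyperbolic knot complement is the limit of a constant sequence. Thurston's Dehn filling theorem (Theorem~\ref{thm:filling} below) gives more interesting limits: a finite-volume link complement is a geometric limit of knot complements as soon as it has fillings of all cusps but one, along slopes that leave every finite set, which are complements of knots in $\mathbb S^3$. A geometric limit need not have finite volume or finitely generated fundamental group. Two known results indicate how large the class of limits is and where it stops; neither is used in this paper.
\begin{enumerate}
\item[(1)] Let $N$ be a complete hyperbolic $3$-manifold with finitely generated fundamental group and a single topological end. If $N$ is homeomorphic to a submanifold of $\mathbb S^3$, then $N$ is a geometric limit of hyperbolic knot complements.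
\item[(2)] A complete hyperbolic $3$-manifold with two convex cocompact ends is not a geometric limit of knot complements.
\end{enumerate}
Say that a manifold \emph{embeds} in $\mathbb S^3$ if it is homeomorphic to a submanifold of $\mathbb S^3$. In (1), embedding in $\mathbb S^3$ is the hypothesis that makes $N$ a limit. The following question, which comes from the paper of Purcell and Souto \cite{PS}, asks whether it is always necessary.

\begin{quote}
\emph{Does every geometric limit of hyperbolic knot complements embed in $\mathbb S^3$?}
\end{quote}

The definition suggests a positive answer. Every ball in the limit $M$ embeds in some $M_i$, which is an open subset of $\mathbb S^3$, so $M$ is an increasing union of open sets that embed in $\mathbb S^3$. If the topology of $M$ is carried by a compact set, this settles the matter.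

\begin{theorem}\label{thm:C}
A geometric limit of hyperbolic knot complements with finitely generated fundamental group embeds in $\mathbb S^3$.
\end{theorem}

The embeddings of larger and larger balls need not be compatible with one another, however, and in general they cannot be made compatible. The answer to the question is no.

\begin{theorem}\label{thm:A}
There is a connected complete hyperbolic $3$-manifold $M$ without boundary that is a geometric limit of hyperbolic knot complements in $\mathbb S^3$ and is not homeomorphic to a submanifold of $\mathbb S^3$.
\end{theorem}

\begin{theorem}\label{thm:B}
There is a geometric limit of hyperbolic knot complements that embeds in no compact $3$-manifold, orientable or not, with or without boundary.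
\end{theorem}

Theorem~\ref{thm:B} contains Theorem~\ref{thm:A}. We prove Theorem~\ref{thm:A} first because its example is the simplest one, and the example of Theorem~\ref{thm:B} is assembled from infinitely many variants of it.

The obstruction to embedding is homological. The manifold $M$ of Theorem~\ref{thm:A} contains disjoint closed curves $z,\alpha_0,\alpha_1,\dots$ such that $\alpha_n$ is homologous to $2\alpha_{n+1}$ in the complement of $z$. In any embedding in $\mathbb S^3$ the linking number $\operatorname{lk}(z,\alpha_0)$ is then divisible by every power of $2$, so it vanishes. On the other hand $\alpha_0$ bounds a chain modulo $3$ that meets $z$ once, so $\operatorname{lk}(z,\alpha_0)\equiv\pm1\pmod 3$.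

Section~\ref{sec:fg} proves Theorem~\ref{thm:C}. Section~\ref{sec:model} exhibits the obstruction in an increasing union of solid tori, where it can be computed by hand. The rest of the paper transplants it into a hyperbolic manifold. After the tools are recalled in Section~\ref{sec:tools}, Sections~\ref{sec:blocks} and~\ref{sec:chains} give a criterion for an infinite chain of compact pieces to be a geometric limit of knot complements, Section~\ref{sec:tunnels} shows how to make the pieces hyperbolic without losing the homological relations, and Sections~\ref{sec:A} and~\ref{sec:B} prove Theorems~\ref{thm:A} and~\ref{thm:B}.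

\section{Compact parts and finitely generated limits}\label{sec:fg}

\begin{lemma}\label{lem:compact}
Let $M$ be a geometric limit of knot complements $M_i$. Every compact subset of $M$ has an open neighborhood that embeds in $\mathbb S^3$. In particular $M$ is orientable.
\end{lemma}

\begin{proof}
A compact subset lies in an open ball about the basepoint. For large $i$ this ball has a bi-Lipschitz embedding into $M_i\subset\mathbb S^3$, which is a homeomorphism onto its image, and the image is open by invariance of domain. Applied to loops, this shows that no loop in $M$ reverses orientation.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]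
The tameness theorem of Agol and of Calegari--Gabai states that a complete hyperbolic $3$-manifold with finitely generated fundamental group is homeomorphic to the interior of a compact manifold. Removing an open collar of the boundary of that compact manifold gives a compact submanifold $M_0\subset M$ with $\operatorname{int}M_0\cong M$. By Lemma~\ref{lem:compact}, $\operatorname{int}M_0$ embeds in $\mathbb S^3$.
\end{proof}

A counterexample must therefore have infinitely generated fundamental group, and its failure to embed must be invisible on every compact subset.

\section{The obstruction in a union of solid tori}\label{sec:model}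

\subsection{Conventions, intersection numbers and linking numbers}\label{sub:linking}

Unless stated otherwise, $3$-manifolds are smooth and oriented, and corners are smoothed tacitly. We write $N(J)$ for a closed regular neighborhood of a submanifold $J$. The \emph{exterior} of a properly embedded $1$-manifold $J\subset Q$ is the closure of $Q\setminus N(J)$.

By theorems of Moise and Munkres, topological $3$-manifolds are smoothable and homeomorphic smooth $3$-manifolds are diffeomorphic. If a $3$-manifold $M$ without boundary embeds topologically in a closed smooth $3$-manifold, the image is open by invariance of domain, so it is a smooth manifold homeomorphic, and hence diffeomorphic, to $M$. Embeddings of such $M$ may therefore be assumed smooth.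

Chains are piecewise smooth singular chains with coefficients in a ring $\mathcal R$, which is $\mathbb Z$ or $\mathbb Z/s$, and $|F|$ denotes the support of $F$. If $F$ is a $2$-chain over $\mathcal R$ and $z$ is an integral $1$-cycle disjoint from $|\partial F|$, then $F\cdot z\in\mathcal R$ is the signed count of intersection points after a small perturbation into general position. We use the following textbook fact.
\begin{enumerate}
\item[(I)] If $Q$ is a compact oriented $3$-manifold, $|\partial F|\subset\partial Q$ and $|z|\subset\operatorname{int}Q$, then $F\cdot z$ depends only on the classes $[F]\in H_2(Q,\partial Q;\mathcal R)$ and $[z]\in H_1(Q;\mathbb Z)$, and it is bilinear in them.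
\end{enumerate}

Let $C$ be a closed connected oriented $3$-manifold and let $d$ be the order of the torsion subgroup of $H_1(C;\mathbb Z)$. Let $x,y$ be disjoint integral $1$-cycles whose classes are torsion. Then $dy=\partial E$ for an integral $2$-chain $E$, and we put
\[
\operatorname{lk}(x,y)=\tfrac1d\,E\cdot x\in\tfrac1d\mathbb Z .
\]
Two choices of $E$ differ by a $2$-cycle, whose intersection number with the torsion class $[x]$ is zero by (I); so $\operatorname{lk}(x,y)$ is well defined. It is bilinear. If $\Phi$ is an integral $2$-chain with $|\partial\Phi|$ disjoint from $x$, we may take $E=d\Phi$, which gives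
\begin{equation}\label{eq:lk}
\operatorname{lk}(x,\partial\Phi)=\Phi\cdot x .
\end{equation}
In particular $\operatorname{lk}(x,y)=\operatorname{lk}(x,y')$ if $y$ and $y'$ are homologous in $C\setminus|x|$. For $C=\mathbb S^3$ we have $d=1$, every $1$-cycle is allowed, and $\operatorname{lk}$ is the usual integer linking number.

\subsection{The pattern}\label{sub:pattern}

Let $V=S^1\times D^2$ and $T=\partial V$, with longitude $\ell=S^1\times\{*\}$ and meridian $m=\{*\}\times\partial D^2$. Fix an integer $\omega\ge2$ and a knot $\eta\subset\operatorname{int}V$ with $[\eta]=\omega\ell$ in $H_1(V)=\mathbb Z\ell$. Let $m_\eta$ be the meridian of $\eta$, oriented with respect to $\eta$ as $m$ is with respect to $\ell$, and let $Y$ be the exterior of $\eta$ in $V$. It has an \emph{outer} boundary torus $T$ and an \emph{inner} boundary torus $\partial N(\eta)$.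

A meridian disc of $V$ meets $\eta$ algebraically $\omega$ times; removing its intersection with $N(\eta)$ shows that
\[
m=\omega m_\eta\quad\text{in }H_1(Y).
\]
Since $V$ is obtained from $Y$ by attaching a $2$-handle along $m_\eta$ and then a $3$-handle, the kernel of $H_1(Y)\to H_1(V)$ is generated by $m_\eta$. A longitude $\lambda$ of $N(\eta)$ maps to $\omega\ell$ in $H_1(V)$, so its class in $H_1(Y)$ is $\omega\ell+sm_\eta$ for some integer $s$. The curves $\lambda+tm_\eta$ are longitudes as well, so every $s\in\mathbb Z$ occurs. Thus for every $s$ there is an orientation-preserving embedding $V\to\operatorname{int}V$ with image $N(\eta)$ that sends $m$ to $m_\eta$ and $\ell$ to a curve of class $\omega\ell+sm_\eta$.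

We look for a curve $p\subset T$ with two properties. Its image under the embedding should be homologous in $Y$ to $\omega p$, so that iteration produces divisibility by $\omega^n$; and its class in $H_1(V)$ should be divisible by an integer $\nu\ge2$, so that it bounds modulo $\nu$. Try the class $\nu\ell+m$. Its image is $\nu\omega\ell+(\nu s+1)m_\eta$, while $\omega(\nu\ell+m)=\nu\omega\ell+\omega^2m_\eta$. These agree when $\nu s+1=\omega^2$, and we take $s=1$.

So let $\iota\colon V\to\operatorname{int}V$ be the embedding with $s=1$, let
\[
\nu=\omega^2-1\ge3,
\]
and let $p\subset T$ be an oriented simple closed curve of class $\nu\ell+m$; it exists because this class is primitive. Then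
\begin{equation}\label{eq:star}
\iota(p)=\omega\,p\ \text{ in }H_1(Y),\qquad p=\nu\,\ell\ \text{ in }H_1(V).
\end{equation}

\subsection{Nested solid tori}

Let $V_0,V_1,\dots$ be copies of $V$, regard $V_n$ as a subset of $V_{n+1}$ by means of $\iota$, and let $V_\infty=\bigcup_nV_n$. This is an open $3$-manifold. Every compact subset lies in one of the solid tori $V_n$ and so embeds in $\mathbb S^3$.

\begin{proposition}\label{prop:model}
The manifold $V_\infty$ does not embed in $\mathbb S^3$.
\end{proposition}

\begin{proof}
Suppose $V_\infty\subset\mathbb S^3$. Let $z$ be the core of $V_0$ and let $\ell_n,m_n,p_n\subset\partial V_n$ be the copies of $\ell,m,p$. The curve $m_0$ bounds a disc in $V_0$ that meets $z$ once, so $\operatorname{lk}(z,m_0)=\pm1$ by \eqref{eq:lk}. Since $p_0$ is homologous to $\nu\ell_0+m_0$ in $\partial V_0$,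
\[
\operatorname{lk}(z,p_0)=\nu\operatorname{lk}(z,\ell_0)\pm1\neq0 .
\]
By \eqref{eq:star}, $p_n$ is homologous to $\omega p_{n+1}$ in $V_{n+1}\setminus\operatorname{int}V_n$, which is disjoint from $z$. Hence $\operatorname{lk}(z,p_0)=\omega^n\operatorname{lk}(z,p_n)$ for every $n$. An integer divisible by all powers of $\omega$ is zero, a contradiction.
\end{proof}

\begin{remark}
The framing $s$ is decisive. Let $V\subset\mathbb S^3$ be standard, so that $\ell$ bounds a disc outside $V$, let $\eta$ be unknotted in $\mathbb S^3$ (for instance the closure of the braid $\sigma_1\cdots\sigma_{\omega-1}$), and let $\iota'$ be the embedding with $s=0$. Then $\iota'(\ell)=\omega\ell$ is null-homologous outside $N(\eta)$, so it is the meridian of the complementary solid torus, and $\iota'$ extends to a homeomorphism $h$ of $\mathbb S^3$. The maps $h^{-n}|_{V_n}$ are compatible with the inclusions and embed the corresponding union in $\mathbb S^3$.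
\end{remark}

\subsection{What remains to be done}\label{sub:plan}

The manifold $V_\infty$ carries no complete hyperbolic metric: its fundamental group is $\mathbb Z[1/\omega]$, whereas an abelian fundamental group of an orientable complete hyperbolic $3$-manifold is finitely generated (fact (K1) below). The manifold $M$ of Theorem~\ref{thm:A} will be an open subset of $V_\infty$, and three difficulties have to be met at once.

\emph{Geometry.} We need a complete hyperbolic metric on an infinite union of pieces, with each finite sub-union sitting isometrically in a finite-volume link complement. We drill a tunnel out of each $V_n$, which gives compact manifolds $H_0\subset H_1\subset\cdots$ with boundaries $\Sigma_n$ of genus $2$, and we remove a pants decomposition $P_n$ from each $\Sigma_n$. The pieces between consecutive surfaces then have hyperbolic metrics whose boundary consists of totally geodesic thrice-punctured spheres. Such spheres have no moduli, so the metrics fit together without deformation.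

\emph{Approximation by knots.} The curves of $P_n$ become cusps. To return to a knot complement they have to be filled along long slopes in such a way that the result is still $\mathbb S^3$. We do this by regluing along Dehn twists that extend over the outside of $\Sigma_n$.

\emph{Homology.} Passing to an open subset makes embedding easier, so the chains behind \eqref{eq:star} must survive the drilling. The tunnels are chosen to have intersection number zero with them. The curves that carry the relations across $\Sigma_n$ must also avoid $P_n$. The first homology of a pair of pants is generated by its boundary curves, so this forces us to put curves of slope $p$ into $P_n$, and the Dehn twist argument must work for this slope.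

\section{Tools from $3$-manifold topology and hyperbolic geometry}\label{sec:tools}

\subsection{Excellent manifolds}

A $3$-manifold is \emph{irreducible} if every embedded $2$-sphere bounds a ball, and \emph{$\partial$-irreducible} if every boundary component is $\pi_1$-injective. A torus or annulus is \emph{incompressible} if it is $\pi_1$-injective. A compact connected orientable $3$-manifold $X$ with $\partial X\neq\emptyset$ is \emph{excellent} if it is irreducible, $\partial$-irreducible and not a ball, and every incompressible torus and every properly embedded incompressible annulus is isotopic into $\partial X$. Excellent manifolds can be produced by drilling, with full control of the homotopy class of what is drilled.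

\begin{theorem}[Myers \cite{Myers}]\label{thm:myers}
Let $Q$ be a compact connected orientable $3$-manifold with $\partial Q\ne\emptyset$ and no $2$-sphere in $\partial Q$, and let $J\subset Q$ be a nonempty compact properly embedded $1$-manifold. Then $J$ is homotopic rel $\partial J$ to a properly embedded $1$-manifold whose exterior is excellent.
\end{theorem}

Excellence concerns embedded surfaces. The next result passes to singular ones.

\begin{theorem}[Annulus and torus theorems; Jaco--Shalen, Johannson]\label{thm:annulus}
Let $X$ be excellent with a boundary component of genus at least $2$. Every $\pi_1$-injective map of a torus to $X$ is homotopic into $\partial X$. Every $\pi_1$-injective map $(S^1\times I,S^1\times\partial I)\to(X,\partial X)$ is homotopic, as a map of pairs, into $\partial X$.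
\end{theorem}

\subsection{Kleinian groups}

A \emph{Kleinian group} is a discrete subgroup $\Gamma$ of $\mathrm{PSL}_2(\mathbb C)$. It acts on $\mathbb H^3=\{(\zeta,\tau):\zeta\in\mathbb C,\ \tau>0\}$, with metric $(|d\zeta|^2+d\tau^2)/\tau^2$, and on $\hat{\mathbb C}=\partial\mathbb H^3$. Let $\Lambda(\Gamma)\subset\hat{\mathbb C}$ be the limit set, $\Omega(\Gamma)$ its complement, and $\mathcal H(\Gamma)\subset\mathbb H^3$ the convex hull of $\Lambda(\Gamma)$. The \emph{convex core} is $\mathcal H(\Gamma)/\Gamma$. For torsion-free $\Gamma$ we use these standard facts.
\begin{enumerate}
\item[(K1)] Abelian subgroups of $\Gamma$ are trivial, $\mathbb Z$ or $\mathbb Z^2$. The stabilizer of a parabolic fixed point consists of parabolic elements and the identity; it is $\mathbb Z$ (a \emph{rank-one cusp}) or $\mathbb Z^2$ (a \emph{rank-two cusp}).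
\item[(K2)] If $\Gamma$ is \emph{geometrically finite}, there are finitely many orbits of parabolic fixed points, there is a $\Gamma$-invariant family of disjoint horoballs centered at them, and the complement of the images of these open horoballs in the convex core is compact.
\item[(K3)] If $\Lambda(\Gamma)$ is not contained in a circle, nearest-point projection to $\mathcal H(\Gamma)$ matches the components of $\Omega(\Gamma)$ with those of $\partial\mathcal H(\Gamma)$. Matched components have the same stabilizer and homeomorphic quotients.
\item[(K4)] (Ahlfors finiteness.) If $\Gamma$ is finitely generated, each component of $\Omega(\Gamma)/\Gamma$ is a closed Riemann surface minus finitely many points.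
\end{enumerate}

Let $X$ be a compact orientable irreducible $3$-manifold with nonempty boundary and $\mathcal P\subset\partial X$ a compact subsurface. The pair $(X,\mathcal P)$ is \emph{pared} if
\begin{enumerate}
\item[(i)] the components of $\mathcal P$ are incompressible tori and annuli;
\item[(ii)] every noncyclic abelian subgroup of $\pi_1(X)$ is conjugate into the fundamental group of a component of $\mathcal P$;
\item[(iii)] every $\pi_1$-injective map $(S^1\times I,S^1\times\partial I)\to(X,\mathcal P)$ is homotopic, as a map of pairs, into $\mathcal P$.
\end{enumerate}
One should think of $\mathcal P$ as the part of $\partial X$ that is to become parabolic.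

\begin{theorem}[Thurston; see \cite{Morgan,Kapovich,CM}]\label{thm:thurston}
Let $X$ be a compact orientable irreducible $3$-manifold with nonempty boundary.
\begin{enumerate}
\item[(a)] If $X$ has a boundary component of genus at least $2$ and every $\pi_1$-injective map of a torus to $X$ is homotopic into $\partial X$, then $\operatorname{int}X$ has a complete hyperbolic metric.
\item[(b)] If $(X,\mathcal P)$ is pared, there is a geometrically finite torsion-free Kleinian group $\Gamma\cong\pi_1(X)$ whose parabolic elements are the nontrivial elements conjugate into the fundamental group of a component of $\mathcal P$. If $\Lambda(\Gamma)$ is not contained in a circle, the convex core of $\mathbb H^3/\Gamma$ is homeomorphic to $X\setminus\mathcal P$, its rank-two cusps corresponding to the tori and its rank-one cusps to the annuli of $\mathcal P$.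
\end{enumerate}
\end{theorem}

\subsection{Dehn filling}

An orientable complete finite-volume hyperbolic $3$-manifold $L$ with cusps is the interior of a compact manifold bounded by tori, one for each cusp. A \emph{slope} on such a torus is an isotopy class of essential simple closed curves, and \emph{filling} the cusp along the slope means gluing in a solid torus whose meridian has that slope.

\begin{theorem}[Thurston; see {\cite[Ch.~E]{BP}}]\label{thm:filling}
Let $L$ be an orientable complete finite-volume hyperbolic $3$-manifold. Fix some of its cusps, and for $k\ge1$ let $L(k)$ be obtained by filling them along slopes that, on each of these cusps, are pairwise distinct for different $k$. For large $k$ the manifold $L(k)$ has a complete finite-volume hyperbolic metric. Given $o\in L$ and $R,\epsilon>0$, for large $k$ there is a $(1+\epsilon)$-bi-Lipschitz embedding of the $R$-ball about $o$ into $L(k)$.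
\end{theorem}

If convergence is given only in infinitesimal form, by smooth embeddings $\phi$ of large balls whose differentials change lengths of tangent vectors by a factor between $(1+\epsilon)^{-1}$ and $1+\epsilon$, the statement for distances follows from it. Apply it to the $5R$-ball, with $(1+\epsilon)^2<2$. A shortest path between points $x,y$ of the $R$-ball stays in the $3R$-ball, so $d(\phi x,\phi y)\le(1+\epsilon)d(x,y)<2R(1+\epsilon)$. A path from $\phi x$ that leaves the image of the $5R$-ball has length at least $4R/(1+\epsilon)>2R(1+\epsilon)$. So a shortest path from $\phi x$ to $\phi y$ stays in the image, and pulling it back gives $d(x,y)\le(1+\epsilon)d(\phi x,\phi y)$.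

\section{Hyperbolic blocks}\label{sec:blocks}

A \emph{pants decomposition} of a closed surface is a union $P$ of disjoint simple closed curves whose complementary components are open pairs of pants, that is, spheres with three discs removed. Since no complementary component is a disc or an annulus, the curves of $P$ are essential and pairwise non-isotopic.

\begin{definition}
A \emph{block} is an excellent manifold $X$, all of whose boundary components have genus at least $1$ and at least one of which has genus at least $2$, together with a pants decomposition $P$ of the union of the non-torus boundary components. We put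
\[
X^\circ=X\setminus(P\cup\text{torus components of }\partial X).
\]
\end{definition}

The boundary of $X^\circ$ is a union of open pairs of pants. Part (1) of the next lemma is what allows blocks to be glued. Part (2) provides an exhaustion function whose boundary values depend only on the boundary metric, so that the functions on adjacent blocks match and finite unions are complete. Part (3) gives each block a positive width, which is needed for infinite unions. Distances are always those of the path metric.

\begin{lemma}\label{lem:block}
Let $(X,P)$ be a block. Then $X^\circ$ has a complete finite-volume hyperbolic metric with totally geodesic boundary such that: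
\begin{enumerate}
\item[(1)] each component of $\partial X^\circ$ is isometric to the complete finite-area thrice-punctured sphere;
\item[(2)] for all small $h_0>0$ there is a proper $1$-Lipschitz function $f\colon X^\circ\to[0,\infty)$ whose restriction to each component $S$ of $\partial X^\circ$ equals $\log(h_0/h)$ on each closed horocycle of length $h\le h_0$ about a cusp of $S$, and $0$ elsewhere;
\item[(3)] if $\partial X=\Sigma_-\sqcup\Sigma_+$ with $\Sigma_\pm$ connected of genus at least $2$, then the distance $d(X)$ in $X^\circ$ between $\Sigma_-\setminus P$ and $\Sigma_+\setminus P$ is positive.
\end{enumerate}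
\end{lemma}

\begin{proof}
Give each non-torus component of $\partial X$ an auxiliary hyperbolic metric in which the curves of $P$ are geodesics, and let $N(c)$ be a thin metric neighborhood of $c\in P$. Let $\mathcal P$ be the union of the annuli $N(c)$ and the torus components of $\partial X$.

\medskip\noindent\emph{Step 1: $(X,\mathcal P)$ is pared.}
Condition (i) holds because $\partial X$ is $\pi_1$-injective and the curves of $P$ are essential.

For (ii), Theorems~\ref{thm:annulus} and~\ref{thm:thurston}(a) show that $\pi_1(X)$ is isomorphic to a torsion-free Kleinian group, so a noncyclic abelian subgroup is $\mathbb Z^2$ by (K1). It is the image of a $\pi_1$-injective map of a torus, so by Theorem~\ref{thm:annulus} it is conjugate into the fundamental group of a boundary component. This component is a torus, because surface groups of genus at least $2$ do not contain $\mathbb Z^2$.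

For (iii), let $\phi\colon(A,\partial A)\to(X,\mathcal P)$ be $\pi_1$-injective, where $A=S^1\times I$. By Theorem~\ref{thm:annulus} there is a homotopy of pairs into $(X,\partial X)$ from $\phi$ to a map into a component $S$ of $\partial X$. The two ends of $A$ stay in $S$ during the homotopy. Attaching their tracks to the final map, we obtain a map $\psi\colon A\to S$ homotopic to $\phi$ rel $\partial A$. If $S$ is a torus, then $S\subset\mathcal P$ and we are done. Otherwise lift $\psi$ to a map $\tilde\psi\colon\mathbb R\times I\to\mathbb H^2$ of universal covers, and let $g\in\pi_1(S)$ be the image of the generator of $\pi_1(A)$; it is a hyperbolic isometry. Each boundary line of $\mathbb R\times I$ maps to a $g$-invariant curve inside a component of the preimage of $\mathcal P$. That component is therefore $g$-invariant, and it is a metric neighborhood of a geodesic, which must be the axis of $g$. Hence both boundary lines map into the same neighborhood $\tilde N$ of the axis of $g$. Retracting $\mathbb H^2$ onto $\tilde N$ along perpendiculars to the axis commutes with $g$, so it descends to a homotopy of $\psi$ rel $\partial A$ into one annulus $N(c)$.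

\medskip\noindent\emph{Step 2: the convex core.}
Let $\Gamma$ be given by Theorem~\ref{thm:thurston}(b) and write $\Lambda,\Omega,\mathcal H$ for its limit set, domain of discontinuity and hull. The group $\Gamma$ contains the fundamental group of a closed surface of genus at least $2$, so it is nonelementary and $\Lambda$ has more than two points. Suppose $\Lambda$ lies in a circle. Then $\Gamma$ preserves this circle, and the subgroup $\Gamma_0$ of index at most $2$ that preserves both complementary discs is a torsion-free Fuchsian group. It contains parabolic elements because $P\neq\emptyset$, so it is the fundamental group of a noncompact surface and is free. But $\Gamma_0$ contains a subgroup of index at most $2$ of the closed surface group, which is again a closed surface group and is not free. This is impossible, since subgroups of free groups are free. So the convex core $\mathcal C=\mathcal H/\Gamma$ is homeomorphic to $X\setminus\mathcal P\cong X^\circ$. We identify $\mathcal C$ with $X^\circ$. It is complete, being closed and convex in $\mathbb H^3/\Gamma$.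

\medskip\noindent\emph{Step 3: the boundary is totally geodesic.}
Let $S$ be a component of $\partial\mathcal C$, an open pair of pants, and $\tilde S$ a component of its preimage in $\partial\mathcal H$. Since $S$ is $\pi_1$-injective in $X$, the stabilizer $F$ of $\tilde S$ is isomorphic to $\pi_1(S)$. It is free on two generators $A,B$ such that $A$, $B$ and $AB$ represent the three peripheral curves of $S$. These are homotopic to curves of $P$, so $A$, $B$ and $AB$ are parabolic.

These conditions determine $F$ up to conjugacy. The fixed points of $A$ and $B$ differ, for otherwise $A$ and $B$ would commute. Move them to $\infty$ and $0$, lift $A$ and $B$ to matrices of trace $2$, and conjugate by a diagonal matrix to get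
\[
A=\begin{pmatrix}1&2\\0&1\end{pmatrix},\qquad B=\begin{pmatrix}1&0\\u&1\end{pmatrix},\qquad u\ne0 .
\]
Then $\operatorname{tr}AB=2+2u=\pm2$ forces $u=-2$. These two matrices generate the level-$2$ congruence subgroup of $\mathrm{PSL}_2(\mathbb Z)$. So $\Lambda(F)$ is a round circle, $F$ preserves each complementary disc $D$, and $D/F$ is conformally $\hat{\mathbb C}$ minus three points.

Let $\Omega_S$ be the component of $\Omega$ matched with $\tilde S$ by (K3). It is connected and disjoint from $\Lambda\supset\Lambda(F)$, so $\Omega_S\subset D$ for one of the two discs. We claim that $\Omega_S=D$. By (K3) and (K4), $\Omega_S/F$ is a punctured closed Riemann surface homeomorphic to $S$, hence conformally $\hat{\mathbb C}$ minus three points. The inclusion $\Omega_S/F\to D/F$ is thus an injective holomorphic map between two copies of $\hat{\mathbb C}$ minus three points. It has no essential singularity at a puncture: by the Casorati--Weierstrass theorem the image of a small punctured neighborhood would be dense and would meet the open image of a disjoint open set, contradicting injectivity. So the map extends to a holomorphic map $\hat{\mathbb C}\to\hat{\mathbb C}$, which is injective off three points and therefore a M\"obius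 map. The image of $\Omega_S/F$ then omits exactly three points of $\hat{\mathbb C}$, which must be the punctures of $D/F$. The inclusion is onto, and $\Omega_S=D$.

Let $\Pi$ be the hyperbolic plane bounded by $\partial D=\Lambda(F)$. Since $\partial D\subset\Lambda$ and $D\cap\Lambda=\emptyset$, the hull $\mathcal H$ contains $\Pi$ and lies on one side of it. So $\Pi$ is the component of $\partial\mathcal H$ onto which $D$ projects, that is, $\tilde S=\Pi$ and $S=\Pi/F$. This proves (1).

\medskip\noindent\emph{Step 4: the cusps.}
Let $c\in P$, and normalize $\Gamma$ so that $c$ corresponds to $g\colon\zeta\mapsto\zeta+1$. Two ends of $\partial\mathcal C$ are adjacent to $c$, one for each side of $c$ in $\partial X$. For each of them the peripheral curve is freely homotopic to $c$, so there is a boundary plane $\Pi_i$ of $\mathcal H$ $(i=1,2)$ whose stabilizer $F_i$ contains $g$ as a peripheral generator, the end being the cusp of $\Pi_i/F_i$ at $\infty$. As the two ends are different, $\Pi_1\ne\Pi_2$. Planes invariant under $g$ are vertical planes over horizontal lines, say $\operatorname{Im}\zeta=y_1$ and $\operatorname{Im}\zeta=y_2$ with $y_1<y_2$. Both lines lie in $\Lambda$ and $\mathcal H$ lies on one side of each plane,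 so $\mathcal H$ is contained in the slab $y_1\le\operatorname{Im}\zeta\le y_2$. Conversely, $\mathcal H$ contains the semicircles joining $x+iy_1$ to $x+iy_2$ and the vertical rays above them, and so contains all points of the slab at height $\tau\ge(y_2-y_1)/2$. An element of $\Gamma$ fixing $\infty$ is a translation by (K1). It preserves the slab, hence $\Pi_1$, so it lies in $F_1$ and is a power of $g$.

For large $\tau_0$, the cusp region of $\mathcal C$ at $c$ is therefore the quotient of $\{y_1\le\operatorname{Im}\zeta\le y_2,\ \tau\ge\tau_0\}$ by $g$. It has volume $(y_2-y_1)\int_{\tau_0}^\infty\tau^{-3}d\tau<\infty$, it meets $\partial\mathcal C$ exactly in the two ends adjacent to $c$, and at height $\tau$ it meets each of them in a closed horocycle of length $h=1/\tau$.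

At a rank-two cusp normalized to $\infty$, the set $\Lambda\cap\mathbb C$ contains an orbit of a lattice of translations. The ideal tetrahedra spanned by $\infty$ and the triangles of an invariant triangulation of $\mathbb C$ with vertices in this orbit lie in $\mathcal H$ and cover all points above some height. So for large $\tau_1$ the cusp region $\{\tau\ge\tau_1\}$ lies in $\operatorname{int}\mathcal H$ and has a quotient of finite volume.

Choose $h_0$ so small, and the heights $\tau_1$ so large, that the regions $\{\tau\ge1/h_0\}$ at rank-one cusps and $\{\tau\ge\tau_1\}$ at rank-two cusps have the form just described and come from disjoint horoballs as in (K2). Put $f=\log(h_0\tau)=\log(h_0/h)$ on the first, $f=\log(\tau/\tau_1)$ on the second, and $f=0$ elsewhere. The function $f$ is continuous, and since $|\nabla\log\tau|=1$ it changes by at most the length along any path. It is proper because the complement of the open cusp regions is compact by (K2) and each set $\{f\le r\}$ meets each cusp region in a compact set. This proves (2) and the finiteness of the volume.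

\medskip\noindent\emph{Step 5: positive width.}
In the situation of (3), let $\delta>0$ be the distance between the disjoint compact sets $(\Sigma_\pm\setminus P)\cap\{f\le2\}$. Suppose that a path of length less than $\min(1,\delta)$ joins $x\in\Sigma_-\setminus P$ to $y\in\Sigma_+\setminus P$. Then $f>2$ at one endpoint, so $f>1$ along the path, and the path lies in a single cusp region. By Step 4 the cusp region at $c$ meets only the boundary component of $X$ that contains $c$. This is a contradiction, so $d(X)\ge\min(1,\delta)$.
\end{proof}

\section{Chains of blocks as limits of knot complements}\label{sec:chains}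

Let $c$ be a simple closed curve in an oriented surface $\Sigma$, with annular neighborhood $S^1\times[0,1]$. The $k$-th power $T_c^k$ of the \emph{Dehn twist} about $c$ is $(\theta,t)\mapsto(\theta+2\pi kt,t)$ on the annulus and the identity elsewhere.

\begin{proposition}\label{prop:chain}
Let $H_0\subset H_1\subset\cdots$ be compact connected $3$-manifolds with $H_n\subset\operatorname{int}H_{n+1}$, such that $\Sigma_n=\partial H_n$ is connected of genus at least $2$ and has a pants decomposition $P_n$. Let $X_0=H_0$ and $X_n=H_n\setminus\operatorname{int}H_{n-1}$ for $n\ge1$. Assume:
\begin{enumerate}
\item[(a)] each $X_n$ is excellent, and so a block with the curves $P_{n-1}\cup P_n$ (with $P_0$ if $n=0$);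
\item[(b)] for each $n$ there is an embedding $H_n\subset\mathbb S^3$ such that for all $i\le n$ and $k\ge1$ some product $\tau_{i,k}=\prod_{c\in P_i}T_c^{\pm k}$ extends to a homeomorphism of $W_i=\mathbb S^3\setminus\operatorname{int}H_i$;
\item[(c)] the blocks carry metrics as in Lemma~\ref{lem:block} with $\sum_{n\ge1}d(X_n)=\infty$.
\end{enumerate}
Then $M=\bigcup_nH_n\setminus\bigcup_nP_n$ carries a complete hyperbolic metric for which it is a geometric limit of hyperbolic knot complements in $\mathbb S^3$.
\end{proposition}

The embeddings in (b) for different $n$ are unrelated; this is the freedom that the examples exploit. The proof approximates in two stages. First, $M$ agrees on a large ball with a finite-volume link complement $L_n$, obtained by capping off the first $n+1$ blocks inside $\mathbb S^3$. Then $L_n$ is approximated by knot complements through Dehn filling. Hypothesis (a) supplies the metrics, (c) gives completeness and the first stage, and (b) keeps the fillings inside $\mathbb S^3$.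

\begin{proof}
\emph{The metric on $M$.} The manifold $M$ is the union of the $X_n^\circ$, with $X_n^\circ\cap X_{n+1}^\circ=\Sigma_n\setminus P_n$. The two adjacent blocks induce two complete finite-area hyperbolic metrics on each component of $\Sigma_n\setminus P_n$. The Teichm\"uller space of the thrice-punctured sphere is a point, so the two metrics differ by a diffeomorphism isotopic to the identity. Spread the isotopy over a closed collar of $\Sigma_n\setminus P_n$ in $X_{n+1}^\circ$ that is disjoint from $\Sigma_{n+1}$, extend by the identity, and pull back the metric of $X_{n+1}^\circ$ by the resulting diffeomorphism. Doing this for $n=0,1,\dots$ in turn, we replace the metrics by isometric ones that agree on the common boundaries. The conclusions of Lemma~\ref{lem:block} and the numbers $d(X_n)$ are unchanged. Gluing by isometries along totally geodesic boundaries yields a hyperbolic metric on $M$.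

\emph{Finite unions.} For finitely many blocks glued in this way choose a common $h_0$ in Lemma~\ref{lem:block}(2). On a common boundary component the two functions $f$ are given by the same intrinsic formula, so together they define a proper function that changes by at most the length along any path. A closed ball lies in a set $\{f\le r\}$ and is compact. This applies in particular to $H_n^\circ:=X_0^\circ\cup\dots\cup X_n^\circ$.

\emph{Completeness.} Fix $o\in\operatorname{int}X_0$ and let $D_n=\sum_{m=1}^nd(X_m)$. Consider a path from $o$ that reaches $\Sigma_n$. For $1\le m\le n$, the segment between the first time the path meets $\Sigma_m$ and the last earlier time it meets $\Sigma_{m-1}$ lies in $X_m^\circ$ and has length at least $d(X_m)$, and these segments do not overlap. Hence: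
\begin{equation}\label{eq:cross}
\text{a path from $o$ of length less than $D_n$ stays in $H_n^\circ\setminus\Sigma_n$.}
\end{equation}
Given $R$, choose $n$ with $R<D_n$, which is possible by (c). By \eqref{eq:cross} the closed $R$-ball about $o$ in $M$ lies in the closed $D_n$-ball about $o$ in $H_n^\circ$, which is compact. So $M$ is complete.

\emph{The link complements $L_n$.} Fix $n$ and the embedding $H_n\subset\mathbb S^3$ of (b). Every component of $W_n$ has nonempty boundary and $\partial W_n=\Sigma_n$ is connected, so $W_n$ is connected. By Theorem~\ref{thm:myers} there is a knot $\kappa_n\subset\operatorname{int}W_n$ whose exterior $Z_n$ in $W_n$ is excellent. With the curves $P_n$ it is a block, and $Z_n^\circ\cong W_n\setminus(\kappa_n\cup P_n)$. Adjusting the metric of $Z_n^\circ$ along $\Sigma_n\setminus P_n$ as above, we obtain a complete finite-volume hyperbolic metric on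
\[
L_n=H_n^\circ\cup Z_n^\circ=\mathbb S^3\setminus\Big(\kappa_n\cup\bigcup_{i\le n}P_i\Big).
\]
Statement \eqref{eq:cross} holds in $L_n$ as well. Let $3R<D_n$. Then the $R$-balls about $o$ in $M$ and in $L_n$ both coincide with the $R$-ball about $o$ in $H_n^\circ$. Two points of this ball have distance less than $2R$, and a path of length less than $2R$ starting in the ball extends to a path from $o$ of length less than $3R$, so it stays in $H_n^\circ$. The distances in $M$, in $H_n^\circ$ and in $L_n$ therefore agree on the ball: the two $R$-balls are isometric.

\emph{Regluing gives $\mathbb S^3$.} Cut $\mathbb S^3$ along $\Sigma_0,\dots,\Sigma_n$ and reglue, identifying $x\in\Sigma_i$ on the inner side with $\tau_{i,k}(x)$ on the outer side. The result is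
\[
\mathcal S_{n,k}=X_0\cup_{\tau_{0,k}}X_1\cup_{\tau_{1,k}}\cdots\cup X_n\cup_{\tau_{n,k}}W_n .
\]
Put $W_n'=W_n$ and $W_{i-1}'=X_i\cup_{\tau_{i,k}}W_i'$ for $0\le i\le n$, so that $W'_{-1}=\mathcal S_{n,k}$, and put $W_{-1}=\mathbb S^3$. Then $W_{i-1}=X_i\cup W_i$ for $0\le i\le n$. Suppose that $g_i\colon W_i'\to W_i$ is a homeomorphism that is the identity on $\Sigma_i$, and let $\hat\tau$ be the extension of $\tau_{i,k}$ over $W_i$. Define $g_{i-1}\colon W'_{i-1}\to W_{i-1}$ to be the identity on $X_i$ and $\hat\tau^{-1}\circ g_i$ on $W_i'$. The two definitions match, since $\hat\tau^{-1}g_i(\tau_{i,k}(x))=x$ for $x\in\Sigma_i$, and $g_{i-1}$ is the identity on $\Sigma_{i-1}$ when $i\ge1$. Downward induction from $g_n=\mathrm{id}$ gives $\mathcal S_{n,k}\cong\mathbb S^3$. Hence $\mathcal S_{n,k}\setminus\kappa_n$ is the complement of a knot $K_{n,k}\subset\mathbb S^3$.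

\emph{Regluing is Dehn filling.} Let $c\in P_i$, let $A\subset\Sigma_i$ be the annulus supporting the twist, and let $N(c)=A\times[-1,1]$, with meridian $\mu_c$ and with longitude $\lambda_c$ parallel to $c$ in $\Sigma_i$. Outside these solid tori the regluing changes nothing, and $N(c)$ is replaced by the solid torus $A\times[-1,0]\cup_{T}A\times[0,1]$, where $T=T_c^{\pm k}$. If $\rho$ is an arc crossing $A$, then $\rho\times[-1,0]\cup T(\rho)\times[0,1]$ is a meridian disc of the new solid torus. Its boundary consists of $\rho\times\{-1\}$, $T(\rho)\times\{1\}$ and two vertical segments, and it has class $\mu_c\pm k\lambda_c$ in $\partial N(c)$. So $\mathcal S_{n,k}\setminus\kappa_n$ is obtained from $L_n$ by filling all cusps except that of $\kappa_n$, and on each filled cusp the slopes are pairwise distinct for different $k\ge1$, whatever the signs.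

\emph{Conclusion.} By Theorem~\ref{thm:filling} there is $k_n$ such that $M_n=\mathbb S^3\setminus K_{n,k_n}$ is complete hyperbolic of finite volume and the $n$-ball about $o$ in $L_n$ has a $(1+\frac1n)$-bi-Lipschitz embedding into $M_n$. Let $o_n$ be the image of $o$. The knot $K_{n,k_n}$ is non-trivial, because the complement of the trivial knot has fundamental group $\mathbb Z$ and $\mathbb H^3/\mathbb Z$ has infinite volume. Given $R$ and $\epsilon$, for all large $n$ we have $n\ge R$, $1/n\le\epsilon$ and $3R<D_n$. Then the $R$-ball about $o$ in $M$ is isometric to the $R$-ball about $o$ in $L_n$, which embeds in $M_n$ as Definition~\ref{def:limit} requires.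
\end{proof}

To verify (b) we need twists that extend over $W_i$, a manifold about which we know little. There are two elementary sources of such extensions. If $D\subset W$ is a properly embedded disc, rotating the levels of a neighborhood $D\times[0,1]$ by the angles $2\pi kt$ extends $T_{\partial D}^{\pm k}$. If $A=S^1\times I\subset W$ is a properly embedded annulus, the map $(\theta,u,t)\mapsto(\theta+2\pi kt,u,t)$ of $A\times[0,1]$ extends a product of $\pm k$-th powers of the twists about the two curves of $\partial A$. The next lemma describes pants decompositions all of whose curves are covered by these two cases. The slopes on the tori are arbitrary, as Section~\ref{sub:plan} demands.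

\begin{lemma}\label{lem:twist}
Let $U\subset\mathbb S^3$ be a compact connected $3$-dimensional submanifold whose boundary $T_1\sqcup\dots\sqcup T_r$ consists of tori. Let $p_j,p_j'\subset T_j$ be disjoint parallel essential curves, with $T_j\setminus(p_j\cup p_j')=B_j\sqcup B_j'$. Let $a=a^1\sqcup\dots\sqcup a^r$ be disjoint properly embedded arcs in $U$, where $a^j$ joins a point of $B_j'$ to a point of $B_{j+1}$ (indices mod $r$). Let $H$ be the exterior of $a$ in $U$ and $t_j$ the meridian of $a^j$. Then $\Sigma=\partial H$ is connected of genus $r+1$, the curves $P=\{p_j,p_j',t_j\}_{j\le r}$ form a pants decomposition of $\Sigma$, and for every $k$ some product $\prod_{c\in P}T_c^{\pm k}$ extends over $W=\mathbb S^3\setminus\operatorname{int}H$.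
\end{lemma}

\begin{proof}
The surface $\Sigma$ consists of $r$ twice-holed tori joined cyclically by $r$ tubes, so it is connected, $\chi(\Sigma)=-2r$, and the genus is $r+1$. Each of the $2r$ annuli $B_j,B_j'$ contains exactly one endpoint of $a$. The components of $\Sigma\setminus P$ are these annuli with a disc replaced by a half-tube, and these are pairs of pants.

We have $W=(\mathbb S^3\setminus\operatorname{int}U)\cup N(a)$. Each $t_j$ bounds a meridian disc of $N(a^j)$, properly embedded in $W$. Pushing the interior of the closed annulus $\overline{B_j}$ into $\mathbb S^3\setminus U$ gives a properly embedded annulus in $W$ with boundary $p_j\cup p_j'$, disjoint from $N(a)\subset U$. These $r$ discs and $r$ annuli are pairwise disjoint, so we can twist $k$ times along all of them at once.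
\end{proof}

In the applications the discs bounded by the $t_j$ cannot lie in the next block, which is $\partial$-irreducible; the later tunnels pass through them. This is why (b) refers to all of $W_i$.

\section{Tunnels that preserve homological relations}\label{sec:tunnels}

Let $X$ be a compact oriented $3$-manifold with a collar $\partial X\times[0,1]$, where $\partial X=\partial X\times\{0\}$. A $2$-chain $F$ with $|\partial F|\subset\partial X$ is \emph{neat} if $F=F_0+\partial F\times[0,\delta]$ for some $\delta>0$, where $F_0$ is supported outside $\partial X\times[0,\delta)$ and the product chain is oriented so that the boundary is $\partial F$. A neat chain meets $\partial X$ only in $|\partial F|$. A \emph{push-in} of a closed curve $\beta\subset\partial X$ is a closed curve in $\operatorname{int}X$ homotopic to $\beta$.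

\begin{lemma}\label{lem:neat}
Let $X$ be a compact oriented $3$-manifold.
\begin{enumerate}
\item[(1)] Let $F$ be a $2$-chain over $\mathcal R$ with $|\partial F|\subset\partial X$. There is a neat chain with the same boundary and the same class in $H_2(X,\partial X;\mathcal R)$.
\item[(2)] With $F$ as in (1), if $z$ is a push-in of $\beta\subset\partial X$, then $F\cdot z=\pm\,\partial F\cdot\beta$, where the right side is the intersection number in $\partial X$.
\item[(3)] Let $\alpha\subset\partial X$ be a closed curve that bounds a $2$-chain over $\mathbb Z/s$ in $X$. There are an integral $2$-chain $G$ with $|G|\cap\partial X\subset\alpha$ and an integral $1$-cycle $w$ in $\operatorname{int}X$ such that $\partial G=\alpha-sw$. If $z$ is a push-in of $\beta\subset\partial X$ disjoint from $w$, then $G\cdot z\equiv\pm\,\alpha\cdot\beta\pmod s$.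
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Let $\rho_t$ be an isotopy of embeddings $X\to X$ that slides points along the collar lines, with $\rho_0=\mathrm{id}$, $\rho_t(x,0)=(x,t\delta)$, and $\rho_1(X)=X\setminus\partial X\times[0,\delta)$. The chain $\rho_{1*}F+\partial F\times[0,\delta]$ is neat and has boundary $\partial F$. It differs from $F$ by the boundary of the $3$-chain swept out by $F$ under $\rho_t$.

(2) By (I) and (1) we may assume that $F$ is neat, that $\beta$ is transverse to $\partial F$, and that $z=\beta\times\{\delta/2\}$. Then $z$ meets only $\partial F\times[0,\delta]$, in points that correspond to the points of $\partial F\cap\beta$, with signs that agree up to one overall sign.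

(3) Lift the coefficients of the given chain to obtain an integral chain $G_1$ with $\partial G_1=\alpha-sw_1$ for an integral $1$-chain $w_1$. Applying $\partial$ gives $s\,\partial w_1=0$, so $w_1$ is a cycle. Put $G=\rho_{1*}G_1+\alpha\times[0,\delta]$ and $w=\rho_{1*}w_1$. The reduction of $G$ modulo $s$ has boundary $\alpha$, and (2) applies to it.
\end{proof}

The next lemma combines Myers' theorem with the bookkeeping of intersection numbers. A chain survives the drilling of an arc exactly when its intersection number with the arc vanishes; this number depends only on the homotopy class of the arc, which Theorem~\ref{thm:myers} preserves; and dual loops let us correct the number to zero beforehand.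

\begin{lemma}\label{lem:tunnel}
Let $Q$ be a compact connected oriented $3$-manifold with no $2$-sphere in $\partial Q$. For $1\le l\le u$ let $F_l$ be a $2$-chain in $Q$ over $\mathcal R_l$, equal to $\mathbb Z$ or some $\mathbb Z/s$, with $|\partial F_l|\subset\partial Q$. Suppose there are loops $\gamma_1,\dots,\gamma_u$ in $\operatorname{int}Q$ with $F_l\cdot\gamma_l=\pm1$ and $F_l\cdot\gamma_{l'}=0$ for $l\ne l'$. Let $E_i',E_i''$ $(1\le i\le r$, $r\ge1)$ be disjoint discs in $\partial Q$ that miss all $|\partial F_l|$. Then there are disjoint properly embedded arcs $a^1,\dots,a^r$, with $a^i$ joining the centers of $E_i'$ and $E_i''$ and $N(a^i)\cap\partial Q=E_i'\cup E_i''$, such that the exterior $X$ of $a=\bigsqcup a^i$ is excellent and each $\partial F_l$ bounds a neat $2$-chain over $\mathcal R_l$ in $X$.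
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:neat}(1) and (I) we may assume that the $F_l$ are neat, so that their supports miss the discs. For a path $a$ between the centers of $E_i'$ and $E_i''$, in general position, let $F_l\cdot a$ be the signed count of intersection points. If $a$ and $\bar a$ are homotopic rel endpoints, then $F_l\cdot a-F_l\cdot\bar a$ is the intersection number of $F_l$ with the loop formed by $a$ and the reverse of $\bar a$, pushed off $\partial Q$ near the two endpoints. This loop is null-homotopic in $Q$, so the difference vanishes by (I).

Start with any paths between the prescribed endpoints. Modify the $i$-th path by inserting a detour that runs along an auxiliary path to $\gamma_l$, goes $e$ times around $\gamma_l$, and returns along the same auxiliary path. The two passes along the auxiliary path cancel, so the intersection number with $F_l$ changes by $\pm e$ and those with the other chains do not change. After finitely many detours all intersection numbers are zero. A general position homotopy makes the paths disjoint properly embedded arcs, and Theorem~\ref{thm:myers} changes them by a homotopy rel endpoints to arcs $a^i$ with excellent exterior. Still $F_l\cdot a^i=0$ for all $l$ and $i$.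 Choose $N(a)$ to meet $\partial Q$ in the given discs.

Since $|\partial F_l|\subset X$, the chain $F_l$ defines a class in $H_2(Q,X;\mathcal R_l)$. By excision this group is $\bigoplus_iH_2(D^2\times I,\partial D^2\times I;\mathcal R_l)\cong\mathcal R_l^{\,r}$. The $i$-th coordinate is induced by the map $Q\to D^2/\partial D^2$ that projects $N(a^i)=D^2\times I$ to $D^2$ and collapses the rest to the basepoint. Counting preimages of the center of $D^2$ shows that the $i$-th coordinate of $[F_l]$ is $\pm F_l\cdot a^i=0$. So $F_l=F_l'+\partial E$ with $F_l'$ a chain in $X$ and $E$ a $3$-chain in $Q$, and $\partial F_l'=\partial F_l$. Lemma~\ref{lem:neat}(1), applied in $X$, makes $F_l'$ neat.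
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

\subsection{Markings on the torus}\label{sub:marking}

Let $V,T,Y,\iota,p,\nu$ be as in Section~\ref{sub:pattern}. Fix the following objects on $T$ (Figure~\ref{fig:torus}): a parallel copy $p'$ of $p$, with $T\setminus(p\cup p')=B\sqcup B'$; an oriented parallel copy $\alpha\subset B$ of $p$; discs $D\subset B\setminus\alpha$ and $D'\subset B'$; and a simple closed curve $\beta\subset T\setminus(D\cup D')$ of class $\ell$ that crosses $\alpha$ once. Such a $\beta$ exists because $\ell\cdot(\nu\ell+m)=\pm1$ and the discs are disjoint from $\alpha$. The relations \eqref{eq:star} hold with $\alpha$ in place of $p$. A \emph{tunnel arc} in $V$ is a properly embedded arc $a$ from the center of $D'$ to the center of $D$, with $N(a)\cap T=D\cup D'$.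

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (0,0) rectangle (6,3.6);
\draw[very thick] (0,0.6)--(6,0.6) node[right]{$p$};
\draw[very thick] (0,2.4)--(6,2.4) node[right]{$p'$};
\draw[thick,dashed] (0,1.05)--(6,1.05) node[right]{$\alpha$};
\draw[thick,dotted] (1.2,0)--(1.2,3.6) node[above]{$\beta$};
\draw[fill=gray!25] (3,1.75) circle (0.33) node{$D$};
\draw[fill=gray!25] (4.3,3.0) circle (0.33) node{$D'$};
\node at (5.2,1.75) {$B$};
\node at (2.4,3.0) {$B'$};
\node at (2.4,0.3) {$B'$};
\end{tikzpicture}
\caption{The torus $T=\partial V$, drawn as a rectangle with opposite sides identified, in coordinates in which the slope $\nu\ell+m$ is horizontal. Removing the discs $D,D'$ and joining the holes by a tube through $V$ gives a surface of genus $2$, on which $p$, $p'$ and the meridian of the tube form a pants decomposition. The curve $\alpha$ is disjoint from the pants curves, and $\beta$ crosses $\alpha$ once.}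
\label{fig:torus}
\end{figure}

In the rest of this section $\omega=2$ and $\nu=3$.

\subsection{Two blocks}\label{sub:twoblocks}

\emph{The first block.} Since $\alpha=3\ell$ in $H_1(V)$, there is a $2$-chain over $\mathbb Z/3$ in $V$ with boundary $\alpha$. By Lemma~\ref{lem:neat}(2) it has intersection number $\pm1$ with a push-in of $\beta$. Lemma~\ref{lem:tunnel} gives a tunnel arc $a_0\subset V$ whose exterior $X_0$ is excellent and such that
\begin{equation}\label{eq:first}
\alpha\ \text{bounds a $2$-chain over $\mathbb Z/3$ in }X_0 .
\end{equation}

\emph{The repeated block.} The region between two consecutive stages contains $Y$ and also the tunnel drilled out of the inner solid torus, which is attached to $Y$ as a $1$-handle. Accordingly, let $Q$ be the orientable manifold obtained from $Y$ by attaching a $1$-handle along $\iota(D)$ and $\iota(D')$. Its boundary consists of $T$ and a surface $\Sigma_-$ of genus $2$ that contains $\iota(\alpha)$ and $\iota(\beta)$. By \eqref{eq:star} there is an integral $2$-chain in $Y$ with boundary $\iota(\alpha)-2\alpha$, and by Lemma~\ref{lem:neat}(2) it has intersection number $\pm1$ with a push-in of $\iota(\beta)$. Lemma~\ref{lem:tunnel} gives an arc $a\subset Q$ joining the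 centers of the discs $D',D\subset T$, whose exterior $X$ is excellent and such that
\begin{equation}\label{eq:repeat}
\iota(\alpha)-2\alpha\ \text{bounds a neat integral $2$-chain in }X .
\end{equation}
We have $\partial X=\Sigma_-\sqcup\Sigma_+$, where $\Sigma_+\supset T\setminus(D\cup D')$ has genus $2$. Let $P_-=\{\iota(p),\iota(p'),t_-\}$ with $t_-$ the belt circle of the $1$-handle, and $P_+=\{p,p',t_+\}$ with $t_+$ the meridian of $a$.

\subsection{The chain}\label{sub:chain}

Let $V_0\subset V_1\subset\cdots$ be the nested solid tori of Section~\ref{sec:model}. We define tunnel arcs $a_n\subset V_n$ inductively, starting with $a_0$, and let $H_n$ be the exterior of $a_n$ in $V_n$. Given $a_n$, let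
\[
Q_{n+1}=(V_{n+1}\setminus\operatorname{int}V_n)\cup N(a_n)=V_{n+1}\setminus\operatorname{int}H_n .
\]
This is a copy of $Y$ with a $1$-handle attached along $\iota(D)$ and $\iota(D')$, and it is orientable. There is a homeomorphism $\theta_{n+1}\colon Q\to Q_{n+1}$ that is the identity on $Y$ and carries belt circle to belt circle. Indeed, write both handles as $D^2\times I$. The required map is prescribed on the two end discs, and since both manifolds are orientable, the two prescribed homeomorphisms of $D^2$ both preserve or both reverse orientation. They are therefore isotopic, and an isotopy defines a level-preserving homeomorphism of the handles. Put $a_{n+1}=\theta_{n+1}(a)$ and $N(a_{n+1})=\theta_{n+1}(N(a))$. Then $H_n\subset\operatorname{int}H_{n+1}$ and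
\[
X_{n+1}=H_{n+1}\setminus\operatorname{int}H_n=\theta_{n+1}(X).
\]
Let $\Sigma_n=\partial H_n$, let $P_n$ consist of the copies of $p,p'$ on $\partial V_n$ and the meridian of $a_n$, and let $\alpha_n\subset\Sigma_n\setminus P_n$ be the copy of $\alpha$. The map $\theta_{n+1}$ carries $(\Sigma_-,P_-,\iota(\alpha))$ to $(\Sigma_n,P_n,\alpha_n)$ and $(\Sigma_+,P_+,\alpha)$ to $(\Sigma_{n+1},P_{n+1},\alpha_{n+1})$.

We check the hypotheses of Proposition~\ref{prop:chain}. Embed $V_n$ in $\mathbb S^3$. For $i\le n$, Lemma~\ref{lem:twist} applies to $U=V_i\subset V_n\subset\mathbb S^3$ with $r=1$. It shows that $P_i$ is a pants decomposition of the genus-$2$ surface $\Sigma_i$ and that (b) holds. Hypothesis (a) holds by construction. For (c), fix one metric on $X^\circ$ as in Lemma~\ref{lem:block} and transport it by the maps $\theta_n$; then $d(X_n)=d(X)>0$ for all $n\ge1$. Hence $M=\bigcup_nH_n\setminus\bigcup_nP_n$ is a connected complete hyperbolic manifold without boundary and a geometric limit of hyperbolic knot complements.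

\subsection{$M$ does not embed in $\mathbb S^3$}

Suppose $M\subset\mathbb S^3$ smoothly, with $\mathbb S^3$ oriented compatibly. We repeat the proof of Proposition~\ref{prop:model}, using only chains that lie in $M$.

By \eqref{eq:first} and Lemma~\ref{lem:neat}(3) there are an integral chain $G$ in $X_0$, meeting $\Sigma_0$ only in $\alpha_0$, and a cycle $w$ in $\operatorname{int}X_0$ with $\partial G=\alpha_0-3w$. Since $\alpha_0\cap P_0=\emptyset$, the chain $G$ lies in $X_0^\circ\subset M$. Let $z\subset\operatorname{int}X_0$ be a push-in of $\beta\subset\Sigma_0$ that is disjoint from $w$. By \eqref{eq:lk} and Lemma~\ref{lem:neat}(3),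
\[
\operatorname{lk}(z,\alpha_0)=3\operatorname{lk}(z,w)+G\cdot z\equiv\pm\,\alpha_0\cdot\beta=\pm1\pmod 3 .
\]
By \eqref{eq:repeat}, $\alpha_n-2\alpha_{n+1}$ bounds a neat chain in $X_{n+1}$. It meets $\partial X_{n+1}$ only in $\alpha_n\cup\alpha_{n+1}$, so it lies in $X_{n+1}^\circ\subset M$, and it is disjoint from $z$. Hence $\operatorname{lk}(z,\alpha_n)=2\operatorname{lk}(z,\alpha_{n+1})$ and $\operatorname{lk}(z,\alpha_0)\in2^n\mathbb Z$ for every $n$. So $\operatorname{lk}(z,\alpha_0)=0$, which contradicts the congruence. This proves Theorem~\ref{thm:A}. \hfill$\square$

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}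

\subsection{What changes in a general compact manifold}

Let $C$ be a closed oriented $3$-manifold, with $d$ the order of the torsion subgroup of $H_1(C)$. The argument above breaks down in $C$ at two points.

First, linking numbers lie in $\frac1d\mathbb Z$, so $\nu\operatorname{lk}(z,w)\pm1$ can vanish. For example, glue to $V$ a solid torus whose meridian is $p$. The result has $H_1=\mathbb Z/\nu$, and $\operatorname{lk}(z,p)=0$ for the core $z$ of $V$ because $p$ bounds a disc disjoint from $z$. The remedy is to make $\nu$ divisible by a higher power of $3$ than $d$ is. Since $d$ is not known in advance, we use a sequence of patterns with $3^j\mid\nu_j$.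

Second, $z$ may have infinite order in $H_1(C)$, and then $\operatorname{lk}(z,\cdot)$ is not defined. Among $b_1(C)+1$ curves $z_i$, however, some primitive integral combination is torsion. So we need infinitely many independent copies of the configuration in one chain of blocks, which we obtain by adding new solid tori one at a time.

\subsection{The construction}

For $j\ge1$ let $\omega_j=3^j+1$ and $\nu_j=\omega_j^2-1=3^j(3^j+2)$. With $v_3$ the $3$-adic valuation on nonzero rationals, $v_3(\nu_j)=j$. Let $V^{(j)},T^{(j)},Y_j,\iota_j$ and $p_j,p_j',B_j,B_j',D_j,D_j',\alpha^{(j)},\beta^{(j)}$ be the objects of Sections~\ref{sub:pattern} and~\ref{sub:marking} for $\omega=\omega_j$.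

\medskip\noindent\emph{The manifolds $U^n$.} These replace the solid tori $V_n$. Let $U^0=V^{(1)}$ and $r_0=1$. Suppose $U^n$ is given, with boundary components identified with $T^{(1)},\dots,T^{(r)}$, where $r=r_n$. Then $U^{n+1}$ is obtained by one of two steps.
\begin{itemize}
\item \emph{Stationary step:} $U^{n+1}=U^n\cup Y_1\cup\dots\cup Y_r$, where $T^{(j)}$ is glued to the inner boundary of $Y_j$ by $\iota_j$; here $r_{n+1}=r$.
\item \emph{Transition step:} the same with $Y_1$ replaced by the connected sum $Y_1\#V^{(r+1)}$; here $r_{n+1}=r+1$.
\end{itemize}
The boundary components of $U^{n+1}$ are the outer tori. Since $V^{(j)}\cup_{\iota_j}Y_j=V^{(j)}$, induction gives $U^n\cong V^{(1)}\#\cdots\#V^{(r_n)}$. This is the exterior of a trivial link, so $U^n$ embeds in $\mathbb S^3$.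

\medskip\noindent\emph{The blocks.} A \emph{tunnel system} in $U^n$ is a union $a_n$ of disjoint properly embedded arcs $a_n^i$ $(1\le i\le r_n)$, where $a_n^i$ joins the center of $D_i'$ to the center of $D_{i+1}$ (indices mod $r_n$) and $N(a_n)$ meets $\partial U^n$ in these discs. Fix $r$ and a type of step. Let $Q$ be the orientable manifold obtained from $Y_1\sqcup\dots\sqcup Y_r$, or from $(Y_1\#V^{(r+1)})\sqcup Y_2\sqcup\dots\sqcup Y_r$ in a transition step, by attaching $r$ one-handles, the $i$-th along $\iota_i(D_i')$ and $\iota_{i+1}(D_{i+1})$ (indices mod $r$). It is connected, and its boundary consists of the outer tori and one surface $\Sigma_-$ of genus $r+1$.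

Removing an open ball from a $3$-manifold does not change $H_1$. So by \eqref{eq:star} there are integral chains $F_j$ in $Y_j$ $(j\le r)$, avoiding the ball used for the connected sum, with $\partial F_j=\iota_j(\alpha^{(j)})-\omega_j\alpha^{(j)}$. In a transition step there is also a chain $F_{r+1}$ over $\mathbb Z/\nu_{r+1}$ in the punctured $V^{(r+1)}$ with $\partial F_{r+1}=\alpha^{(r+1)}$. Let $\gamma_j$ be a push-in of $\iota_j(\beta^{(j)})\subset\Sigma_-$ for $j\le r$, and $\gamma_{r+1}$ a push-in of $\beta^{(r+1)}\subset T^{(r+1)}$. The curve being pushed in crosses $\partial F_j$ once and is disjoint from $\partial F_i$ for $i\neq j$, so Lemma~\ref{lem:neat}(2) gives $F_j\cdot\gamma_j=\pm1$ and $F_i\cdot\gamma_j=0$. Lemma~\ref{lem:tunnel} then provides arcs in $Q$ that join the discs on the outer tori in the pattern of a tunnel system, have excellent exterior, and are such that every $\partial F_j$ bounds a neat chain in the exterior. Fix one such choice for each $r$ and each type, and call the exteriors $\mathcal X_r$ (stationary) and $\mathcal T_r$ (transition). Their boundaries carry pants curves as in Section~\ref{sub:twoblocks}: the curves $\iota_j(p_j),\iota_j(p_j')$ and the belt circles on $\Sigma_-$, and the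 curves $p_j,p_j'$ and the meridians of the arcs on the other component. Cutting along these curves leaves annuli with a disc replaced by a half-tube, so $\mathcal X_r$ and $\mathcal T_r$ are blocks. Fix metrics on $\mathcal X_r^\circ$ and $\mathcal T_r^\circ$ as in Lemma~\ref{lem:block}. The first block $X_0\subset V^{(1)}$, the exterior of a tunnel arc $a_0$, is chosen as in Section~\ref{sub:twoblocks} with $\nu_1=15$ in place of $3$.

\medskip\noindent\emph{The chain.} Choose integers $s_r$ with $s_r\,d(\mathcal X_r)\ge1$. Perform $s_1$ stationary steps, one transition step, $s_2$ stationary steps, one transition step, and so on. The stationary steps are there because we have no lower bound for the widths $d(\mathcal T_r)$. Let $H_n$ be the exterior of the tunnel system $a_n$ in $U^n$, defined inductively as follows. Given $a_n$, the manifold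
\[
Q_{n+1}=(U^{n+1}\setminus\operatorname{int}U^n)\cup N(a_n)=U^{n+1}\setminus\operatorname{int}H_n
\]
consists of the same pieces as the model $Q$ for $r=r_n$ and the given type of step, with orientable $1$-handles on the same discs. The argument of Section~\ref{sub:chain}, applied to each handle, gives a homeomorphism $\theta_{n+1}\colon Q\to Q_{n+1}$ that is the identity off the handles and respects belt circles. Let $a_{n+1}$ be the image of the chosen arcs. Then $X_{n+1}=H_{n+1}\setminus\operatorname{int}H_n$ is a copy of $\mathcal X_{r_n}$ or $\mathcal T_{r_n}$. Let $\Sigma_n=\partial H_n$, and let $P_n$ consist of the curves $p_j,p_j'$ $(j\le r_n)$ and the meridians of the arcs of $a_n$.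

Hypothesis (a) of Proposition~\ref{prop:chain} holds by construction, (b) follows from Lemma~\ref{lem:twist} applied to $U^i\subset U^n\subset\mathbb S^3$, and (c) holds because each run of stationary steps contributes at least $1$ to the sum. So $M=\bigcup_nH_n\setminus\bigcup_nP_n$ is a geometric limit of hyperbolic knot complements.

\subsection{Curves and chains in $M$}

For $j\le r_n$ let $\alpha_n^{(j)}\subset\Sigma_n\setminus P_n$ be the copy of $\alpha^{(j)}$. Let $n_j$ be the first index with $r_{n_j}=j$, so that $0=n_1<n_2<\cdots$ and $r_{n_j-1}=j-1$ for $j\ge2$. The block $X_{n_j}$ is the one in which the $j$-th torus is born. The construction and Lemma~\ref{lem:neat}(3) give the following integral chains.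
\begin{itemize}
\item For $j\le r_n$, a neat chain $\Phi_j^{n+1}$ in $X_{n+1}$ with $\partial\Phi_j^{n+1}=\alpha_n^{(j)}-\omega_j\alpha_{n+1}^{(j)}$.
\item For $j\ge1$, a chain $G_j$ in $X_{n_j}$ that meets $\partial X_{n_j}$ only in $\alpha^{(j)}_{n_j}$, and a cycle $w_j$ in $\operatorname{int}X_{n_j}$, with $\partial G_j=\alpha^{(j)}_{n_j}-\nu_jw_j$.
\end{itemize}
These chains meet the surfaces $\Sigma_n$ only in the curves $\alpha_n^{(j)}$, so they lie in $M$. Let $z_j\subset\operatorname{int}X_{n_j}$ be a push-in of $\beta^{(j)}\subset\Sigma_{n_j}$ that is disjoint from $w_j$. Then
\begin{equation}\label{eq:dual}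
G_j\cdot z_j\equiv\pm1\pmod{\nu_j},\qquad\Phi_i^{n_j}\cdot z_j=0\quad(i<j).
\end{equation}
The first relation is Lemma~\ref{lem:neat}(3). The second follows from Lemma~\ref{lem:neat}(2): the boundary of $\Phi_i^{n_j}$ is carried by $\alpha^{(i)}_{n_j-1}\subset\Sigma_{n_j-1}$ and by $\alpha^{(i)}_{n_j}$, which lies on the part of $\Sigma_{n_j}$ coming from $T^{(i)}$, and both are disjoint from $\beta^{(j)}\subset T^{(j)}$.

\subsection{$M$ embeds in no compact $3$-manifold}

Suppose that $M$ embeds in a compact $3$-manifold $C$. Pass to the component containing $M$ and double it if it has boundary. If the result is nonorientable, pass to the orientation cover, which is trivial over the orientable open set $M$, so that $M$ lifts. We may thus assume that $C$ is closed, connected and oriented and that $M\subset C$ is a smooth open submanifold with the induced orientation. Let $b=b_1(C)$, let $d$ be the order of the torsion subgroup of $H_1(C;\mathbb Z)$, and choose $e\ge1$ with $3^e>d$. Then $v_3(d)\le e-1$.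

Let $I=\{e,e+1,\dots,e+b\}$. The $b+1$ classes $[z_i]$, $i\in I$, are linearly dependent in $H_1(C;\mathbb Q)$. Scaling a relation, we find integers $c_i$ with greatest common divisor $1$ such that $z=\sum_{i\in I}c_iz_i$ is torsion in $H_1(C;\mathbb Z)$. Choose $j\in I$ with $3\nmid c_j$, and abbreviate $\omega=\omega_j$, $\nu=\nu_j$, $\alpha_k=\alpha^{(j)}_{n_j+k}$. The cycle $z$ lies in the interiors of blocks, so it is disjoint from all $\alpha_k$. It is disjoint from $w_j$, because $z_j$ was chosen so and the other $z_i$ lie in other blocks.

\medskip\noindent\emph{Vanishing.} The chain $\Psi_k=\sum_{s=0}^{k-1}\omega^s\Phi_j^{n_j+s+1}$ has boundary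
\[
\partial\Psi_k=\sum_{s=0}^{k-1}\omega^s(\alpha_s-\omega\alpha_{s+1})=\alpha_0-\omega^k\alpha_k .
\]
So $[\alpha_0]$ is divisible by every power of $\omega$ in the finitely generated group $H_1(C;\mathbb Z)$. Its image in the free quotient is zero, hence $[\alpha_0]$ is torsion, and then so is each $[\alpha_k]$. We claim that $\Psi_k\cdot z_i=0$ for all $i\in I$. If $i\le j$, then $z_i\subset\operatorname{int}X_{n_i}$ with $n_i\le n_j$, while $\Psi_k$ lies in the blocks $X_n$ with $n>n_j$. If $i>j$, the only summand of $\Psi_k$ that can meet $z_i$ is a multiple of $\Phi_j^{n_i}$, and the second relation in \eqref{eq:dual} applies. By \eqref{eq:lk},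
\[
\operatorname{lk}(z,\alpha_0)=\omega^k\operatorname{lk}(z,\alpha_k)+\Psi_k\cdot z=\omega^k\operatorname{lk}(z,\alpha_k).
\]
The integer $d\operatorname{lk}(z,\alpha_0)$ is thus divisible by every power of $\omega$, and $\operatorname{lk}(z,\alpha_0)=0$.

\medskip\noindent\emph{Non-vanishing.} The cycle $\nu w_j$ is homologous to $\alpha_0$, so $[w_j]$ is torsion, and by \eqref{eq:lk}
\[
\operatorname{lk}(z,\alpha_0)=\nu\operatorname{lk}(z,w_j)+G_j\cdot z .
\]
The curves $z_i$ with $i\ne j$ lie in the interiors of blocks other than $X_{n_j}$, so $G_j\cdot z=c_j\,(G_j\cdot z_j)$. Since $3\mid\nu$, the first relation in \eqref{eq:dual} shows that $G_j\cdot z_j$ is prime to $3$, and $3\nmid c_j$; so $G_j\cdot z$ is an integer prime to $3$. The term $\nu\operatorname{lk}(z,w_j)$ lies in $\frac\nu d\mathbb Z$, so it is zero or has valuation at least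
\[
v_3(\nu_j)-v_3(d)=j-v_3(d)\ge e-(e-1)=1 .
\]
In either case it cannot equal $-G_j\cdot z$, which is nonzero of valuation $0$. Hence $\operatorname{lk}(z,\alpha_0)\neq0$.

The two conclusions contradict each other, and Theorem~\ref{thm:B} is proved. \hfill$\square$

\begin{thebibliography}{9}

\bibitem{BP} Benedetti and Petronio, \emph{Lectures on Hyperbolic Geometry}.

\bibitem{CM} Canary and McCullough, Mem. AMS 812.

\bibitem{Kapovich} Kapovich, \emph{Hyperbolic manifolds and discrete groups}.

\bibitem{Morgan} Morgan, in \emph{The Smith Conjecture}.

\bibitem{Myers} R. Myers, \emph{Excellent $1$-manifolds in compact $3$-manifolds}, Topology Appl. 49 (1993).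

\bibitem{PS} Jessica S. Purcell and Juan Souto, \emph{Geometric limits of knot complements}, arXiv:0902.1662 (2009).

\end{thebibliography}
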